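# From Q$^+$-measures to Q-points

## A guess, and four measures to test it on

Throughout, a *measure* is a finitely additive function $\mu\colon\mathcal P(\omega)\to[0,1]$ with $\mu(\omega)=1$ and $\mu(\{n\})=0$ for every $n$, so that $\mu$ vanishes on all finite sets. A non-principal ultrafilter $U$ is regarded as the $\{0,1\}$-valued measure that takes the value $1$ exactly on the members of $U$. *Partition* always means a partition of $\omega$ into finite sets. A *selector* of a partition is a set meeting every block in at most one point. So subsets of selectors are selectors.

**Definition.** A measure $\mu$ is a *Q-measure* if every partition has a selector $S$ with $\mu(S)=1$. It is an *almost Q-measure* if for every partition and every $\varepsilon>0$ there is a selector $S$ with $\mu(S)>1-\varepsilon$. It is a *Q$^+$-measure* if every partition has a selector $S$ with $\mu(S)>0$. A *Q-point* is a non-principal ultrafilter that contains a selector of every partition, that is, a $\{0,1\}$-valued Q-measure.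

Clearly Q implies almost Q, which implies Q$^+$. For ultrafilters the three notions coincide, since there are only two values. Borodulin-Nadzieja, Martínez-Celis, Morawski and Świerczyńska ask in "On the Rudin-Blass Ordering of Measures" (arXiv:2504.14678, 2025): is it consistent that there is a Q$^+$-measure, but no Q-measure? It is quoted there as known that a Q$^+$-measure yields an almost Q-measure; we shall not need this.

The answer one would first guess is yes. A Q-measure has to respond to every partition with a set of full measure, and two sets of full measure always meet. A Q$^+$-measure may respond to different partitions with unrelated, even disjoint sets. It is hard to see why so little coherence should produce something as rigid as a Q-point. Let us test the guess.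

*A density.* Fix a non-principal ultrafilter $E$. Recall that $\lim_{k\to E}x_k$, for a bounded real sequence, is the unique $x$ with $\{k:|x_k-x|<\varepsilon\}\in E$ for all $\varepsilon>0$. Put
$$\nu(A)=\lim_{k\to E}\frac{|A\cap[2^k,2^{k+1})|}{2^k}.$$
This is a measure. A selector of the partition into $\{0\}$ and the intervals $[2^k,2^{k+1})$ has measure $\lim_{k\to E}2^{-k}=0$ or less, so $\nu$ is not a Q$^+$-measure. Measures that spread evenly are of no use here.

*One good half.* Let $U$ be a Q-point and $W$ a non-principal ultrafilter that is not a Q-point. (Such $W$ exist. A finite union of selectors of the partition above meets all blocks in boundedly many points, so the selectors and the finite sets generate a proper ideal, and we may take $W$ disjoint from it.) Then $\mu=\frac12U+\frac12W$ is a Q$^+$-measure because of $U$. It is not a Q-measure, and not almost Q either, since its values are $0,\frac12,1$ and some partition has no selector in $W$. So the notions differ for a single measure. But a Q-point was there.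

*A swapped pair.* Let $U$ be a Q-point containing the set of even numbers (if it contains the odd numbers instead, replace it by its image under the permutation below). Let $\pi$ exchange $2k$ and $2k+1$ for every $k$, and let $V=\{\pi[A]:A\in U\}$, again a Q-point. Put $\mu=\frac12U+\frac12V$. If $S$ belonged to both $U$ and $V$, then $U$ would contain the set of even $n$ with $n\in S$ and $n+1\in S$. Such an $n$ exists, so $S$ is not a selector of the partition into the pairs $\{2k,2k+1\}$. Hence selectors of that partition have measure at most $\frac12$, and $\mu$ is not almost Q, although both halves are Q-points. On the other hand, for every partition we can unite a selector in $U$ and a selector in $V$, and get a set of measure $1$ that meets each block in at most two points. Two points per block will be the right amount of tolerance.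

*Countable combinations.* If $\mu=\sum_ia_iU_i$ is a countable convex combination of non-principal ultrafilters and $\mu$ is a Q$^+$-measure, is one of the $U_i$ a Q-point? Yes; we give the short argument in the next section, once we have the language for it.

In every test a Q-point was present. In fact the guess is wrong.

**Theorem 1 (ZFC).** If $\mu$ is a Q$^+$-measure, then there is a Q-point $U$ with $\mu(A)>0$ for all $A\in U$.

Since a Q-point is a Q-measure, and Q implies almost Q implies Q$^+$, ZFC proves that the existence of a Q-point, of a Q-measure, of an almost Q-measure and of a Q$^+$-measure are all equivalent. So it is not consistent that there is a Q$^+$-measure (or an almost Q-measure) but no Q-measure. A second theorem, on the number of Q-points, is stated and proved at the end.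

## Sparse sets instead of selectors

Partitions are awkward to compare with each other, whereas functions are easy to compare. Write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. A family $\mathcal F\subseteq\omega^\omega$ is *dominating* if every $f\in\omega^\omega$ satisfies $f\le^*g$ for some $g\in\mathcal F$. The cardinal $\mathfrak d$ is the least size of a dominating family. Given $f_0,f_1,\dots$, the function $f(k)=1+\max_{n\le k}f_n(k)$ satisfies $f_n\le^*f$ and $f\not\le^*f_n$ for all $n$. So countable families are bounded, and $\mathfrak d$ is uncountable.

**Definition.** $G$ is the set of nondecreasing $g\colon\omega\to\omega$ with $g(n)\ge n$ for all $n$. For $g\in G$, a set $S\subseteq\omega$ is *$g$-sparse* if $b>g(a)$ whenever $a<b$ are in $S$.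

For $g(n)=2n$, the set $\{2^k-1:k\in\omega\}$ is $g$-sparse, because $2^{k+1}-1=2(2^k-1)+1$ and later elements are larger still. The set $\{2,3\}$ is not $g$-sparse.

Every $f\in\omega^\omega$ lies below the function $n\mapsto\max(n,\max_{j\le n}f(j))$ from $G$. So there is a dominating family $\{g_\xi:\xi<\mathfrak d\}\subseteq G$, which we fix, and countably many functions always have a common $\le^*$-bound in $G$.

**(F1)** For a partition $\mathcal Q$ put $g_{\mathcal Q}(m)=\max\bigcup\{Q\in\mathcal Q:Q\cap[0,m]\neq\emptyset\}$. Then $g_{\mathcal Q}\in G$, and every $g_{\mathcal Q}$-sparse set is a selector of $\mathcal Q$.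

Only finitely many blocks meet $[0,m]$, and they are finite, so the maximum exists. It is at least $m$ and nondecreasing in $m$. If $a<b$ lie in the same block, then $b\le g_{\mathcal Q}(a)$, so $a,b$ are not both in a $g_{\mathcal Q}$-sparse set.

**(F2)** For $g\in G$ let $p_0=0$, $p_{k+1}=g(p_k)+1$, $I_k=[p_k,p_{k+1})$ and $P_g=\langle I_k\rangle_k$. If $X$ is a selector of $P_g$, then $X\cap\bigcup_kI_{2k}$ and $X\cap\bigcup_kI_{2k+1}$ are $g$-sparse. Hence for a Q$^+$-measure $\mu$ and any $g\in G$ there is a $g$-sparse set of positive measure.

Since $g(n)\ge n$, the $p_k$ increase strictly and $P_g$ is a partition. Let $a<b$ be in one of the two sets, $a\in I_k$, $b\in I_{k'}$. As $X$ is a selector, $k'>k$, and the parities agree, so $k'\ge k+2$. As $a<p_{k+1}$, we get $b\ge p_{k+2}>g(p_{k+1})\ge g(a)$. For the last sentence, take a selector $X$ of $P_g$ with $\mu(X)>0$; one of its two halves has positive measure. Taking halves is needed: for $g(n)=2n$ we have $p_k=2^k-1$, and $\{2,3\}$ is a selector of $P_g$ that is not $g$-sparse.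

**(F3)** If $g(n)\le g'(n)$ for all $n\ge n_0$ and $S$ is $g'$-sparse, then $S\setminus\{0,\dots,n_0-1\}$ is $g$-sparse.

Indeed, for $a<b$ in $S$ with $a\ge n_0$ we have $b>g'(a)\ge g(a)$.

We can now settle the fourth test. Suppose $\mu=\sum_ia_iU_i$ is a Q$^+$-measure with $a_i>0$, and no $U_i$ is a Q-point. Choose partitions $\mathcal Q_i$ without a selector in $U_i$, and $g\in G$ with $g_{\mathcal Q_i}\le^*g$ for all $i$. By (F2) there is a $g$-sparse $S$ with $\mu(S)>0$, so $S\in U_i$ for some $i$. By (F3), $S$ minus a finite set is $g_{\mathcal Q_i}$-sparse. It is still in $U_i$, and by (F1) it is a selector of $\mathcal Q_i$, a contradiction.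

Finally, we make the tolerance of two points official, and reduce the number of partitions to be treated to $\mathfrak d$.

**Definition.** A *2-selector* of a partition is a set meeting every block in at most $2$ points. It is a union of two disjoint selectors.

For instance, $\omega$ is a 2-selector of the partition into pairs $\{2k,2k+1\}$. Subsets of 2-selectors are 2-selectors.

**(F4)** If $U$ is a non-principal ultrafilter containing a 2-selector $T_\xi$ of $P_{g_\xi}$ for each $\xi<\mathfrak d$, then $U$ is a Q-point.

Given a partition $\mathcal Q$, pick $\xi$ with $g_{\mathcal Q}\le^*g_\xi$. By (F2), each of the two selectors making up $T_\xi$ is a union of two $g_\xi$-sparse sets, so $T_\xi$ is a union of four. One of the four is in $U$. After removing a finite set it is still in $U$, it is $g_{\mathcal Q}$-sparse by (F3), and so it is a selector of $\mathcal Q$ by (F1).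

## From positive measure to measure close to one

A Q$^+$-measure gives positive measure without any uniform bound. The first task is to pass to a part of the space where selectors, or at least 2-selectors, fill almost everything.

**Definition.** A measure $\nu$ is *good* if for every partition and every $\varepsilon>0$ there is a 2-selector $X$ of it with $\nu(X)>1-\varepsilon$.

Every almost Q-measure is good. The swapped pair $\frac12U+\frac12V$ is good, but not almost Q.

**Lemma 1.** If $\mu$ is a Q$^+$-measure, then there is $S$ with $\mu(S)>0$ such that $\nu(A)=\mu(A\cap S)/\mu(S)$ is good.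

The plan is to maximize. The supremum of the measures of $g$-sparse sets shrinks as $g$ grows, and it can be stabilized at some $g_0$. A single $g_0$-sparse set $S$ will then be compared with nearly optimal sparse sets for much faster functions. A point of $S$ far from such an optimal set could be added to it, so almost all of $S$ lies near it.

*Proof.* **Step 1: stabilizing the supremum.** This step finds $g_0$ beyond which nothing is lost. For $g\in G$ let
$$s(g)=\sup\{\mu(S):S\text{ is }g\text{-sparse}\},$$
which is positive by (F2). If $g\le^*g'$, then $s(g')\le s(g)$: by (F3) a $g'$-sparse set becomes $g$-sparse after removal of a finite set, which does not change its measure. Choose $g_n'\in G$ with $s(g_n')\to\inf_Gs$ and $g_0\in G$ with $g_n'\le^*g_0$ for all $n$. Then $s(g_0)\le s(g_n')$ for all $n$, so $s:=s(g_0)=\inf_Gs$. In particular $s>0$, and $s(g)\ge s$ for every $g\in G$. Fix any $g_0$-sparse $S$ with $\mu(S)>0$.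

**Step 2: what to prove.** This step reduces goodness of $\nu$ to a claim about $S$: *for all $g'\in G$ and $\delta>0$ there is $S'\subseteq S$ with $\mu(S\setminus S')<\delta\mu(S)$ that is a union of two $g'$-sparse sets.* Given a partition $\mathcal Q$ and $\varepsilon>0$, apply the claim to $g'=g_{\mathcal Q}$ and $\delta=\varepsilon$. By (F1), $S'$ is a union of two selectors of $\mathcal Q$, hence a 2-selector, and $\nu(S')>1-\varepsilon$.

**Step 3: discarding the far points.** This step finds $S'$. Let $g'\in G$ and $\delta>0$, and put
$$g=g'\circ g_0+g_0\circ g'.$$
Then $g\in G$, and $g\ge g_0$ because $g'(g_0(n))\ge g_0(n)$. Since $s(g)\ge s$, there is a $g$-sparse $S''$ with $\mu(S'')>s-\delta\mu(S)$. Call two numbers $x\le y$ *close* (in either order) if $y\le g_0(x)$. Let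
$$R=\{x\in S:x\text{ is close to no }y\in S''\}.$$
Every point is close to itself, so $R\cap S''=\emptyset$. The set $S''\cup R$ is $g_0$-sparse: two points of $S''$ are separated because $g\ge g_0$, two points of $R\subseteq S$ because $S$ is $g_0$-sparse, and a point of $R$ and a point of $S''$ because they are not close. Hence $\mu(S'')+\mu(R)\le s(g_0)=s$, and so $\mu(R)<\delta\mu(S)$. Put $S'=S\setminus R$.

**Step 4: the near points are sparse, up to two sides.** This step shows that $S'$ is a union of two $g'$-sparse sets. A point of $S'$ is close to a point of $S''$ lying below or above it (or equal to it). So $S'=S_+\cup S_-$ with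
$$S_+=\{x\in S:\exists y\in S''\;\;y\le x\le g_0(y)\},\qquad S_-=\{x\in S:\exists y\in S''\;\;x\le y\le g_0(x)\}.$$

Let $a<b$ be in $S_+$, with witnesses $y_a,y_b$. If $y_b\le y_a$, then $y_b\le y_a\le a$, so $b\le g_0(y_b)\le g_0(a)$, contradicting that $S$ is $g_0$-sparse. So $y_a<y_b$, and as $S''$ is $g$-sparse,
$$b\ge y_b>g(y_a)\ge g'(g_0(y_a))\ge g'(a),$$
where the last inequality uses $a\le g_0(y_a)$.

Let $a<b$ be in $S_-$, with witnesses $y_a,y_b$. If $y_b\le y_a$, then $b\le y_b\le y_a\le g_0(a)$, again a contradiction. So $y_a<y_b$, and
$$g_0(b)\ge y_b>g(y_a)\ge g_0(g'(y_a))\ge g_0(g'(a)),$$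
where the last inequality uses $a\le y_a$. If we had $b\le g'(a)$, then $g_0(b)\le g_0(g'(a))$ by monotonicity. So $b>g'(a)$. $\square$

The two summands of $g$ are there for the two sides, one each.

## Ultrafilters under a measure, and diffuse measures

A good measure that charges all members of some ultrafilter uniformly gives a Q-point at once. This isolates the hard case.

**Definition.** A measure $\nu$ is *diffuse* if for every $\varepsilon>0$, $\omega$ is a finite union of sets of $\nu$-measure $<\varepsilon$.

The density from the opening section is diffuse: the residue classes modulo $2^r$ cut every $[2^k,2^{k+1})$ with $k\ge r$ into $2^r$ equal parts, so each class has measure $2^{-r}$. The measure $\frac12U+\frac12W$ is not diffuse, since any finite cover of $\omega$ has a member in $U$, and that member has measure at least $\frac12$.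

**Lemma 2.** (a) $\nu$ is not diffuse iff there are an ultrafilter $U$ and $\varepsilon>0$ with $\nu(A)\ge\varepsilon$ for all $A\in U$. (b) If $\nu$ is good and $U,\varepsilon$ are as in (a), then $U$ is a Q-point.

*Proof.* (a) Suppose $\omega$ is not a finite union of sets of measure $<\varepsilon$. Then these sets generate a proper ideal. Extend it to a maximal ideal and let $U$ be the dual ultrafilter. A member of $U$ is not in the ideal, so its measure is at least $\varepsilon$. Conversely, given $U$ and $\varepsilon$, any finite cover of $\omega$ has a member in $U$, and this member has measure at least $\varepsilon$. So $\nu$ is not diffuse.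

(b) As $\nu(\{n\})=0<\varepsilon$, $U$ is non-principal. Given a partition, take a 2-selector $X$ with $\nu(X)>1-\varepsilon$. Then $\nu(\omega\setminus X)<\varepsilon$, so $\omega\setminus X\notin U$ and $X\in U$. One of the two selectors whose union is $X$ is in $U$. $\square$

So from now on $\nu$ is good and diffuse.

## Where the union bound stops

By (F4) it is enough to find 2-selectors $T_\xi$ of $P_{g_\xi}$, $\xi<\mathfrak d$, all of whose finite intersections have positive $\nu$-measure: these, together with the sets of measure $1$, extend to an ultrafilter. The sensible first attempt is to take $T_\xi$ with $\nu(T_\xi)>1-\varepsilon_\xi$ and to control intersections by adding up the errors. For countably many partitions this works: with $\varepsilon_n=2^{-n-2}$ all finite intersections have measure greater than $\frac12$.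

But there are $\mathfrak d$ partitions, and $\mathfrak d$ is uncountable. Among uncountably many $\varepsilon_\xi>0$, infinitely many exceed one fixed $\delta>0$, and the sum of errors is useless. The failure is real. Cover $\omega$ by sets $Y_1,\dots,Y_r$ of measure $<\delta/2$, and let $X$ be a 2-selector of some partition with $\nu(X)>1-\delta/2$. Then the sets $X\setminus Y_1,\dots,X\setminus Y_r$ are 2-selectors of that partition, each of measure $>1-\delta$, and their intersection is empty.

So $T_\xi$ has to be chosen with the earlier sets in view. Let $\mathcal A$ be the family of finite intersections of earlier sets. We need one 2-selector $T$ that meets every $A\in\mathcal A$ in positive measure. A 2-selector of measure greater than $1-\varepsilon$ does so for all $A$ with $\nu(A)\ge\varepsilon$. If $\inf_{A\in\mathcal A}\nu(A)=0$, no single $\varepsilon$ serves all $A$. This is the exact point at which the attempt stops.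

The way past it is to use different errors in different places. Suppose we have sets $\omega=D_0\supseteq D_1\supseteq\cdots$ with $\nu(D_l)\le2^{-l}$ such that every $A\in\mathcal A$ is positive on every $D_l$. On the ring $D_l\setminus D_m$ use a 2-selector with error $2^{-m}$. Once $m$ is large, depending on $A$ and $l$, both the error and $\nu(D_m)$ are small compared with $\nu(A\cap D_l)$, so $A$ is met inside the ring. Each $A$ asks for this at one ring only. Two things remain. One sequence of rings has to serve all $A\in\mathcal A$; this is where $|\mathcal A|<\mathfrak d$ enters. And the pieces have to fit together to a 2-selector; for this each $D_l$ must be a union of blocks.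

## One sequence for fewer than $\mathfrak d$ functions

**Lemma 3.** If $\Phi\subseteq\omega^\omega$ and $|\Phi|<\mathfrak d$, there are $l_0<l_1<\cdots$ such that for every $\varphi\in\Phi$ there is $i$ with $l_{i+1}\ge\varphi(l_i)$.

If $\Phi=\{\varphi_0,\varphi_1,\dots\}$ is countable, $l_{i+1}=l_i+1+\varphi_i(l_i)$ will do. In general we use that fewer than $\mathfrak d$ functions leave some function undominated.

*Proof.* For $\varphi\in\Phi$ let $\bar\varphi(k)=\max_{j\le k}\varphi(j)$, a nondecreasing function. For $c\in\omega$ let $\Theta_{\varphi,c}(0)=c$ and $\Theta_{\varphi,c}(n+1)=\bar\varphi(\Theta_{\varphi,c}(n))$. There are at most $|\Phi|\cdot\aleph_0$ of these functions if $\Phi$ is infinite and countably many otherwise, so in any case fewer than $\mathfrak d$, as $\mathfrak d$ is uncountable. Hence they do not form a dominating family, and there is $g$ with $g\not\le^*\Theta_{\varphi,c}$ for all $\varphi,c$. Making $g$ larger preserves this, so we may take $g$ strictly increasing. Let $l_i=g(i)$.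

Suppose some $\varphi\in\Phi$ has $g(i+1)<\varphi(g(i))$ for all $i$. Let $c=g(0)$. Then $g(i)\le\Theta_{\varphi,c}(i)$ for all $i$: this holds for $i=0$, and inductively
$$g(i+1)<\varphi(g(i))\le\bar\varphi(\Theta_{\varphi,c}(i))=\Theta_{\varphi,c}(i+1).$$
So $g\le^*\Theta_{\varphi,c}$, a contradiction. $\square$

## A 2-selector positive on fewer than $\mathfrak d$ sets

**Lemma 4.** Let $\nu$ be good and diffuse. Let $\mathcal A$ be a nonempty family of $\nu$-positive sets, closed under finite intersections, with $|\mathcal A|<\mathfrak d$. Let $P=\langle P_k\rangle_{k\in\omega}$ be a partition. Then there is a 2-selector $T$ of $P$ with $\nu(T\cap A)>0$ for all $A\in\mathcal A$.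

Let $f\colon\omega\to\omega$ be given by $f(n)=k$ iff $n\in P_k$, and let $\rho(B)=\nu(f^{-1}[B])$ for $B\subseteq\omega$. The unions of blocks are exactly the sets $f^{-1}[B]$. To find small unions of blocks, we need $\rho$ to be diffuse. This does not follow from diffuseness of $\nu$ alone. For the density $\nu$ along $E$, with block $k$ (for $k\ge1$) equal to $[2^k,2^{k+1})$ and block $0$ equal to $\{0,1\}$, the set $f^{-1}[B]$ fills $[2^k,2^{k+1})$ if $k\in B$ and misses it if $k\notin B$, for $k\ge1$. So $\rho(B)$ is $1$ or $0$ according to whether $B\in E$. Goodness has to be used.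

*Proof.* **Step 1: $\rho$ is diffuse.** This step shows that $\omega$ can be cut into finitely many unions of blocks of small $\nu$-measure. Let $\varepsilon>0$ and suppose $\omega$ is not a finite union of sets of $\rho$-measure $<\varepsilon$. The argument for Lemma 2(a) gives an ultrafilter $E$ with $\rho(B)\ge\varepsilon$ for all $B\in E$. We pull $E$ back to an ultrafilter that contradicts diffuseness of $\nu$. Take a 2-selector $X=X^0\sqcup X^1$ of $P$, with selectors $X^0,X^1$ and $\nu(X)>1-\varepsilon/2$.

For some $j$, we have $\nu(X^j\cap f^{-1}[B])\ge\varepsilon/4$ for all $B\in E$. Otherwise there are $B_0,B_1\in E$ violating this for $j=0$ and $j=1$, and for $B=B_0\cap B_1\in E$ we get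
$$\rho(B)\le\nu(\omega\setminus X)+\nu(X^0\cap f^{-1}[B])+\nu(X^1\cap f^{-1}[B])<\frac\varepsilon2+\frac\varepsilon4+\frac\varepsilon4=\varepsilon,$$
a contradiction. Fix this $j$. Then $f[X^j]\in E$: otherwise $\omega\setminus f[X^j]\in E$, but $X^j\cap f^{-1}[\omega\setminus f[X^j]]=\emptyset$ has measure $0$.

Let $U=\{Y\subseteq\omega:f[Y\cap X^j]\in E\}$. As $X^j$ is a selector, $f$ is injective on $X^j$. Hence $f[Y\cap Y'\cap X^j]=f[Y\cap X^j]\cap f[Y'\cap X^j]$, and $f[X^j]\in E$ is the disjoint union of $f[Y\cap X^j]$ and $f[X^j\setminus Y]$, so exactly one of these is in $E$. Since $U$ is clearly closed under supersets, it is an ultrafilter. If $Y\in U$, then $B=f[Y\cap X^j]\in E$ and, by injectivity, $X^j\cap f^{-1}[B]=Y\cap X^j$. So $\nu(Y)\ge\nu(Y\cap X^j)\ge\varepsilon/4$. By Lemma 2(a), $\nu$ is not diffuse, a contradiction.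

**Step 2: a shrinking sequence on which all of $\mathcal A$ stays positive.** This step constructs the sets whose differences are the rings. We find $\omega=C_0\supseteq C_1\supseteq\cdots$ such that, with $D_l=f^{-1}[C_l]$,
$$\nu(D_l)\le2^{-l}\quad\text{and}\quad\nu(A\cap D_l)>0\text{ for all }A\in\mathcal A.$$
For $l=0$ this holds. Given $C_l$, use Step 1 to partition it into $Y_1,\dots,Y_r$ with $\rho(Y_j)\le2^{-l-1}$ (intersect a finite cover with $C_l$ and make it disjoint). Suppose that for each $j$ there is $A_j\in\mathcal A$ with $\nu(A_j\cap f^{-1}[Y_j])=0$. Then $A=\bigcap_jA_j\in\mathcal A$, and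
$$\nu(A\cap D_l)=\sum_j\nu(A\cap f^{-1}[Y_j])=0,$$
a contradiction. So some $Y_j$ has $\nu(A\cap f^{-1}[Y_j])>0$ for all $A\in\mathcal A$, and it can serve as $C_{l+1}$.

**Step 3: the demand of each $A$.** This step computes how far a ring starting at $D_l$ has to reach in order to meet $A$. For each $m$ fix a 2-selector $S_m$ of $P$ with $\nu(S_m)>1-2^{-m}$. For $A\in\mathcal A$ let $\varphi_A(l)$ be the least $m>l$ with $2\cdot2^{-m}\le\nu(A\cap D_l)$. It exists as $\nu(A\cap D_l)>0$. For $m\ge\varphi_A(l)$,
$$\nu\big(A\cap S_m\cap(D_l\setminus D_m)\big)\ge\nu(A\cap D_l)-\nu(\omega\setminus S_m)-\nu(D_m)>2\cdot2^{-m}-2^{-m}-2^{-m}=0.\tag{1}$$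

**Step 4: patching.** This step assembles $T$. Apply Lemma 3 to $\{\varphi_A:A\in\mathcal A\}$, a family of fewer than $\mathfrak d$ functions, to get $l_0<l_1<\cdots$, and put
$$T=\bigcup_iS_{l_{i+1}}\cap(D_{l_i}\setminus D_{l_{i+1}}).$$
The sets $D_{l_i}\setminus D_{l_{i+1}}$ are pairwise disjoint unions of blocks of $P$. So a block meeting $T$ lies inside one of them, and it meets $T$ only in points of the one 2-selector $S_{l_{i+1}}$, hence in at most $2$ points. So $T$ is a 2-selector. For $A\in\mathcal A$ choose $i$ with $l_{i+1}\ge\varphi_A(l_i)$. By (1) with $l=l_i$ and $m=l_{i+1}$, we get $\nu(T\cap A)>0$. $\square$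

## Proof of Theorem 1 by recursion of length $\mathfrak d$

Let $\mu$ be a Q$^+$-measure and let $\nu$ be as in Lemma 1. Since $\nu(A)>0$ implies $\mu(A)>0$, it suffices to find a Q-point consisting of $\nu$-positive sets. If $\nu$ is not diffuse, take $U$ and $\varepsilon$ as in Lemma 2(a). By Lemma 2(b), $U$ is a Q-point, and all its members have measure at least $\varepsilon>0$.

Let $\nu$ be diffuse.

**Step 1: the recursion.** This step supplies the sets needed for (F4). By recursion on $\xi<\mathfrak d$ we choose 2-selectors $T_\xi$ of $P_{g_\xi}$ such that all finite intersections of the sets $T_\eta$, $\eta\le\xi$, are $\nu$-positive. At stage $\xi$ let $\mathcal A$ consist of $\omega$ and all finite intersections of sets $T_\eta$, $\eta<\xi$. These are $\nu$-positive by the inductive hypothesis, applied to the largest index that occurs. The family $\mathcal A$ is closed under finite intersections, and $|\mathcal A|\le|\xi|+\aleph_0<\mathfrak d$. Lemma 4 yields a 2-selector $T_\xi$ of $P_{g_\xi}$ that meets every member of $\mathcal A$ in positive measure, which is what we want.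

**Step 2: the ultrafilter.** This step turns the sets into a Q-point. A finite intersection of members of
$$\{T_\xi:\xi<\mathfrak d\}\cup\{A:\nu(A)=1\}$$
has positive measure, because removing a null set from a positive set leaves a positive set. So the family extends to an ultrafilter $U$. If $\nu(A)=0$, then $\omega\setminus A\in U$, so $A\notin U$. Thus $U$ consists of $\nu$-positive sets, and in particular it is non-principal. By (F4), $U$ is a Q-point. $\blacksquare$

## Either a countable combination or $2^{\mathfrak d}$ Q-points

The swapped pair shows an almost-everywhere-good measure built from two Q-points. How else can almost Q-measures arise?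

**Theorem 2 (ZFC).** Let $\mu$ be an almost Q-measure.

(a) Either $\mu=\sum_ia_iU_i$ for countably many Q-points $U_i$ ($a_i>0$, $\sum_ia_i=1$), or there are at least $2^{\mathfrak d}$ Q-points.

(b) If $\mu$ is diffuse, then for every $A_0$ with $\mu(A_0)>0$ there are $2^{\mathfrak d}$ Q-points containing $A_0$ and consisting of $\mu$-positive sets.

Hence, if there are fewer than $2^{\mathfrak d}$ Q-points, every almost Q-measure is a countable convex combination of Q-points.

The last sentence is immediate from (a). For (b) we run the recursion of Theorem 1 along a binary tree: at each stage we choose two disjoint 2-selectors instead of one. For this we must first split $\omega$ into two halves, both of which are positive on every set in $\mathcal A$.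

**Lemma 5 (splitting).** Let $\nu$ be diffuse and let $\mathcal A$ be a nonempty family of $\nu$-positive sets closed under finite intersections, with $|\mathcal A|<\mathfrak d$. There is $Z\subseteq\omega$ with $\nu(A\cap Z)>0$ and $\nu(A\setminus Z)>0$ for all $A\in\mathcal A$.

If we cut a piece $R$ of $\omega$ into two parts of comparable measure, a set $A$ with $\nu(A\cap R)>0$ may miss one of the parts. It cannot miss either part if it is spread over more than two thirds of $R$ in a suitable sense. But $\nu(A\cap R)$ being positive, or even being positive on all small pieces, does not make $\nu(A\cap R)$ close to $\nu(R)$. For instance, under the density above the set of even numbers occupies exactly half of every residue class modulo $3^r$. (Such a class meets $[2^k,2^{k+1})$ in an arithmetic progression with odd difference $3^r$, so even and odd members alternate.) What helps is to look at the set of places where $A$ has positive density, rather than at the density itself. Countably additive measures make this precise.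

*Proof.* **Step 1: a compact space carrying $\nu$.** This step transfers $\nu$ to a countably additive measure. As $\nu$ is diffuse, fix finite partitions $\mathcal R_0=\{\omega\},\mathcal R_1,\mathcal R_2,\dots$ of $\omega$ into nonempty sets (here the pieces may be infinite), each refining the previous one, with $\nu(R)\le2^{-m}$ for $R\in\mathcal R_m$. Let $K$ be the space of branches $(R_m)_m$, $R_m\in\mathcal R_m$, $R_0\supseteq R_1\supseteq\cdots$. It is a closed subspace of the product of the finite discrete sets $\mathcal R_m$, so it is compact, metrizable and zero-dimensional. For $R\in\mathcal R_m$ let $[R]\subseteq K$ be the clopen set of branches through $R$. By compactness every clopen set is a finite union of sets $[R]$, with all $R$ of one level, and this level may be taken as deep as we like.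

For $n\in\omega$ let $b(n)\in K$ be the branch of those pieces that contain $n$. For clopen $V\subseteq K$ put $V^*=\{n:b(n)\in V\}$. Then $V\mapsto V^*$ preserves unions, intersections and complements, and $[R]^*=R$, so $V^*$ is just the union of the pieces $R$ whose $[R]$ make up $V$. For $A\subseteq\omega$, the function $V\mapsto\nu(A\cap V^*)$ is finitely additive on the clopen algebra. A clopen set that is a disjoint union of countably many clopen sets is, by compactness, the union of finitely many of them, the others being empty. So this function is countably additive on the algebra, and by Carathéodory's theorem it extends uniquely to a Borel measure $\lambda_A$ on $K$. Let $\lambda=\lambda_\omega$. The measures $\lambda_A+\lambda_{\omega\setminus A}$ and $\lambda$ agree on clopen sets, hence on Borel sets, so $\lambda_A\le\lambda$. By the Radon–Nikodym theorem, $\lambda_A$ has a density with respect to $\lambda$. Put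
$$E_A=\{d\lambda_A/d\lambda>0\}.$$
For Borel $V$,
$$\lambda_A(V)>0\quad\text{iff}\quad\lambda(E_A\cap V)>0,\tag{2}$$
since $\lambda_A(V)$ is the integral of the density over $V$.

**Step 2: a branch, and cuts of the pieces.** This step prepares the rings and the cuts to be made in them. There is a branch $(D_m)_m$ with $\nu(A\cap D_m)>0$ for all $m$ and all $A\in\mathcal A$. Indeed $D_0=\omega$ has this property. Given $D_l$, the pieces of $\mathcal R_{l+1}$ inside $D_l$ are finitely many sets with union $D_l$. If each such piece $R_j$ had an $A_j\in\mathcal A$ with $\nu(A_j\cap R_j)=0$, then $A=\bigcap_jA_j\in\mathcal A$ would have $\nu(A\cap D_l)=0$. So one of the pieces can serve as $D_{l+1}$.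

For $R\in\mathcal R_m$ with $\nu(R)>0$ fix a clopen $V_R\subseteq[R]$ with
$$\tfrac13\lambda([R])\le\lambda(V_R)\le\tfrac23\lambda([R]).$$
To find it, go to a level so deep that all pieces have measure at most $\frac13\lambda([R])$, and unite pieces inside $R$ one by one until the measure first reaches $\frac13\lambda([R])$.

**Step 3: the demand of each $A$.** This step finds, for each $A\in\mathcal A$ and $l\in\omega$, a number $\Psi_A(l)>l$ such that for every $m\ge\Psi_A(l)$ there is $R\in\mathcal R_m$ with
$$R\subseteq D_l,\qquad R\neq D_m,\qquad\lambda(E_A\cap[R])>\tfrac23\lambda([R]).\tag{3}$$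
Let $E=E_A\cap[D_l]$. As $\lambda_A([D_l])=\nu(A\cap D_l)>0$, (2) gives $\lambda(E)>0$. Let $\theta=\lambda(E)/8$. Clopen sets approximate Borel sets in measure, so there is a clopen $V$ with $\lambda(E\mathbin{\triangle}V)<\theta$. Intersecting $V$ with $[D_l]\supseteq E$, we may assume $V\subseteq[D_l]$. For some $M\ge l$, $V$ is a union of sets $[R]$ with $R\in\mathcal R_M$, and then also with $R\in\mathcal R_m$ for every $m\ge M$. Let $m\ge M$. The pieces $R\in\mathcal R_m$ with $[R]\subseteq V$ and $\lambda(E\cap[R])\le\frac23\lambda([R])$ satisfy $\lambda([R])\le3\lambda([R]\setminus E)$, so the total measure of their sets $[R]$ is at most $3\lambda(V\setminus E)<3\theta$. Hence the pieces $R\in\mathcal R_m$ with $[R]\subseteq V$ and $\lambda(E\cap[R])>\frac23\lambda([R])$ have total measure greater than $\lambda(V)-3\theta>\lambda(E)-4\theta=\frac12\lambda(E)$. All of them satisfy $R\subseteq D_l$ and $E\cap[R]=E_A\cap[R]$. Since $\lambda([D_m])=\nu(D_m)\le2^{-m}$, if moreover $2^{-m}<\frac12\lambda(E)$, then one of them is different from $D_m$. So we may let $\Psi_A(l)$ be any number greater than $l$ and at least $M$ with $2^{-\Psi_A(l)}<\frac12\lambda(E)$.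

**Step 4: building $Z$.** This step meets all demands with one sequence. Let $(l_i)$ be given by Lemma 3 for $\{\Psi_A:A\in\mathcal A\}$. Let $Z$ be the union, over all $i$, of the sets $V_R^*$ for $R\in\mathcal R_{l_{i+1}}$ with $R\subseteq D_{l_i}\setminus D_{l_{i+1}}$ and $\nu(R)>0$. The pieces $R$ used are pairwise disjoint: for the same $i$ they belong to one partition, and for different $i$ they lie in disjoint rings. As $V_R^*\subseteq R$, it follows that $Z\cap R=V_R^*$ for each of them.

Given $A\in\mathcal A$, choose $i$ with $l_{i+1}\ge\Psi_A(l_i)$ and take $R$ as in (3) for $l=l_i$, $m=l_{i+1}$. The two distinct pieces $R$ and $D_m$ of $\mathcal R_m$ are disjoint, so $R\subseteq D_{l_i}\setminus D_{l_{i+1}}$. Also $\nu(R)=\lambda([R])>0$ by the strict inequality in (3). So $R$ is one of the pieces used. Since $E_A$ fills more than two thirds of $[R]$, and $V_R$ and $[R]\setminus V_R$ each fill at least one third, $\lambda(E_A\cap V_R)$ and $\lambda(E_A\cap[R]\setminus V_R)$ are positive. By (2),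
$$\nu(A\cap Z)\ge\nu(A\cap V_R^*)=\lambda_A(V_R)>0,\qquad\nu(A\setminus Z)\ge\nu(A\cap(R\setminus V_R^*))=\lambda_A([R]\setminus V_R)>0.\qquad\square$$

**Proof of Theorem 2(b).** Let $\nu=\mu$, which is good and diffuse, and let $\nu(A_0)>0$.

**Step 1: a tree of 2-selectors.** This step runs the recursion of Theorem 1 along all branches at once. By recursion on $\xi<\mathfrak d$ we define, for $\sigma\in2^\xi$, two disjoint 2-selectors $T_{\sigma^\frown0},T_{\sigma^\frown1}$ of $P_{g_\xi}$. The induction hypothesis is that the family $\mathcal A_\sigma$ of all sets
$$A_0\cap\bigcap_{\eta\in F}T_{\sigma\restriction(\eta+1)},\qquad F\subseteq\xi\text{ finite},$$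
consists of $\nu$-positive sets. For $\xi=0$ this is $\nu(A_0)>0$. Given $\mathcal A_\sigma$, note that it is closed under finite intersections and $|\mathcal A_\sigma|\le|\xi|+\aleph_0<\mathfrak d$. Take $Z$ from Lemma 5. The families $\{A\cap Z:A\in\mathcal A_\sigma\}$ and $\{A\setminus Z:A\in\mathcal A_\sigma\}$ are closed under finite intersections and consist of positive sets, so Lemma 4 for $P_{g_\xi}$ yields 2-selectors $T'$, positive on each $A\cap Z$, and $T''$, positive on each $A\setminus Z$. Put $T_{\sigma^\frown0}=T'\cap Z$ and $T_{\sigma^\frown1}=T''\setminus Z$. These are disjoint 2-selectors. A member of $\mathcal A_{\sigma^\frown j}$ is either some $A\in\mathcal A_\sigma$ or some $A\cap T_{\sigma^\frown j}$ with $A\in\mathcal A_\sigma$, so the hypothesis is preserved. At limits it is preserved because $F$ is finite.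

**Step 2: one Q-point per branch.** This step reads off the ultrafilters. For $x\in2^{\mathfrak d}$, finite intersections of members of
$$\{A_0\}\cup\{T_{x\restriction(\xi+1)}:\xi<\mathfrak d\}\cup\{A:\nu(A)=1\}$$
have positive measure. Let $U_x$ be an ultrafilter extending this family. As in Theorem 1, $U_x$ consists of $\nu$-positive sets and is non-principal, and by (F4) it is a Q-point. It contains $A_0$. If $x\neq y$ and $\xi$ is the least point at which they differ, then $T_{x\restriction(\xi+1)}\in U_x$ and $T_{y\restriction(\xi+1)}\in U_y$ are disjoint, so $U_x\neq U_y$. $\blacksquare$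

**Proof of Theorem 2(a).** We split off the ultrafilters that $\mu$ charges and apply (b) to what remains.

**Step 1: the ultrafilters with positive weight.** This step defines the $U_i$ and $a_i$. For an ultrafilter $U$ let $m(U)=\inf\{\mu(A):A\in U\}$. Finitely many distinct ultrafilters contain pairwise disjoint sets, and these may be taken inside any given set that belongs to all of them. Hence for every $A$ and all distinct $U_1,\dots,U_r$ containing $A$,
$$\sum_{j=1}^rm(U_j)\le\mu(A).\tag{4}$$
With $A=\omega$ this shows that for each $n\geq 1$ at most $n$ ultrafilters have $m(U)\ge1/n$. So only countably many ultrafilters, $U_i$ say, have $a_i:=m(U_i)>0$. As $\mu$ vanishes on points, each $U_i$ is non-principal. As $\mu$ is good and $\mu(A)\ge a_i$ for all $A\in U_i$, each $U_i$ is a Q-point by Lemma 2(b).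

**Step 2: the rest charges no ultrafilter.** This step shows that what is left over is diffuse after normalization. Put $\mu_c=\mu-\sum_ia_iU_i$. By (4), $\sum\{a_i:A\in U_i\}\le\mu(A)$ for every $A$, so $\mu_c$ is a nonnegative finitely additive set function, and it vanishes on points. For every ultrafilter $U$ we have $\inf_{A\in U}\mu_c(A)=0$: if $U=U_j$, then $\mu_c(A)\le\mu(A)-a_j$ for $A\in U_j$, and the infimum of the right-hand side is $m(U_j)-a_j=0$. Otherwise $m(U)=0$ and $\mu_c\le\mu$.

**Step 3: the two cases.** This step draws the conclusion. Let $c=\mu_c(\omega)$. If $c=0$, then $\mu_c=0$ by monotonicity, so $\mu=\sum_ia_iU_i$, and evaluating at $\omega$ gives $\sum_ia_i=1$. This is the first case of (a). If $c>0$, then $\mu_c/c$ is a measure. By Step 2 and Lemma 2(a) it is diffuse. It is almost Q: given a partition and $\varepsilon>0$, take a selector $S$ with $\mu(S)>1-\varepsilon c$. Then $\mu_c(\omega\setminus S)\le\mu(\omega\setminus S)<\varepsilon c$, so $\mu_c(S)/c>1-\varepsilon$. Now (b), applied to $\mu_c/c$ and $A_0=\omega$, gives $2^{\mathfrak d}$ Q-points. $\blacksquare$
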